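# $H$-factors and local covers in $G(n,p)$: one threshold for both

## 1. Covers, densities and tight sets

Graphs are finite and simple, $v(G)$ and $e(G)$ count vertices and edges, and $G[X]$ is the subgraph induced by $X$. We write $A+x$ for $A\cup\{x\}$. Throughout, $H$ is a fixed graph with $e(H)>0$, $v:=v(H)$, and $n$ is a large multiple of $v$. Logarithms are natural, and "whp" means with probability $1-o(1)$ as $n\to\infty$. The random graph $G(n,p)$ has vertex set $[n]$, and each pair is an edge independently with probability $p$.

**Definition 1 (embedding, copy, factor).** An embedding of a graph $X$ in $G$ is an injective map $V(X)\to V(G)$ that sends edges to edges; its image is a copy of $X$. An $H$-factor of $G$ is a collection of vertex-disjoint copies of $H$ in $G$ covering all vertices of $G$.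

For instance, a $K_2$-factor is a perfect matching. The $6$-cycle has a $K_2$-factor and also a factor into two paths on three vertices, but no $K_3$-factor.

**Definition 2 (threshold).** A function $p^*(n)$ is a threshold for a monotone increasing property $\mathcal P$ if $\Pr[G(n,p)\in\mathcal P]\to0$ when $p=o(p^*)$ and $\Pr[G(n,p)\in\mathcal P]\to1$ when $p=\omega(p^*)$.

For example, $n^{-2}$ is a threshold for having an edge: the expected number of edges tends to $0$ if $p=o(n^{-2})$, and the probability of having none is at most $e^{-p\binom n2}\to0$ if $p=\omega(n^{-2})$. Thresholds are meant up to constant factors.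

**Definition 3 (local cover).** $LCOV_H$ is the property that in an $n$-vertex graph $G$

1. each vertex of $G$ is contained in a copy of $H$, and
2. for each $x\in V(H)$ there are at least $n/v(H)$ vertices $u\in V(G)$ such that some copy of $H$ in $G$ maps $x$ to $u$.

Every graph with an $H$-factor has this property, since the factor covers every vertex and uses exactly $n/v$ different vertices in the role of each $x$. Condition 2 does not follow from condition 1: let $H$ be the path on three vertices and $G=K_{1,n-1}$ with $n\ge6$. Every vertex lies in a copy of $H$, but only the hub can be a middle vertex, and $1<n/3$. Also, $LCOV_H$ does not imply an $H$-factor: two disjoint triangles satisfy $LCOV_{K_2}$ and have no perfect matching.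

**Definition 4 (1-density).** $m_1(H)=\max\{e(H')/(v(H')-1):H'\subseteq H,\ v(H')\ge2\}$. The graph $H$ is strictly $1$-balanced if $e(H')/(v(H')-1)<m_1(H)$ for every proper subgraph $H'\subsetneq H$ with $v(H')\ge2$.

**Definition 5 (local 1-density).** For $x\in V(H)$, $m_1(x,H)=\max\{e(H')/(v(H')-1):H'\subseteq H,\ x\in V(H'),\ v(H')\ge2\}$. The graph $H$ is vertex-1-balanced if $m_1(x,H)=m_1(H)$ for all $x\in V(H)$.

**Definition 6 (the parameter $s$).** $s(x,H)$ is the minimum number of edges of a maximizer $H'$ in the definition of $m_1(x,H)$, and $s(H)=\max_xs(x,H)$.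

**Definition 7 (tight set).** Let $m=m_1(H)$. For $\emptyset\ne X\subseteq V(H)$ put $f(X)=m(|X|-1)-e(H[X])$. This is nonnegative by the definition of $m$, and zero if $|X|=1$. The set $X$ is tight if $|X|\ge2$ and $f(X)=0$.

The following small graphs serve as examples for Definitions 4 to 7.

*The triangle $K_3$.* Here $m_1=3/2$. An edge has ratio $1$, so $K_3$ is strictly $1$-balanced and the only tight set is $V(K_3)$. In general, if $H$ is strictly $1$-balanced then $H$ itself is the only maximizer at every vertex, so $H$ is vertex-1-balanced and $s(H)=e(H)$.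

*The graph $K_{2,3}$.* The ratio of the whole graph is $6/4=3/2$. On two or three vertices the ratio is at most $1$, and on four vertices at most $4/3$ (a $4$-cycle). So $K_{2,3}$ is strictly $1$-balanced with $m_1=3/2$ and $s=6$.

*The bowtie:* triangles $zab$ and $zcd$ sharing $z$. With $m=3/2$, if $z\in X$ then $f(X)=f(X\cap\{z,a,b\})+f(X\cap\{z,c,d\})$, and each summand is $0$, $\frac12$, $0$ according to whether the set has $1$, $2$, $3$ elements. If $z\notin X$ and $|X|\ge2$, then $e(X)\le|X|/2$ and $f(X)\ge|X|-\frac32>0$. Hence $m_1=3/2$, and the tight sets are the two triangles and the whole vertex set. The bowtie is vertex-1-balanced but not strictly $1$-balanced, and $s(x)=3$ for every vertex.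

*The triangle with a pendant edge.* Here $m_1=3/2$, but at the pendant vertex $y$ we have $m_1(y)=4/3$ (the whole graph). It is not vertex-1-balanced.

*The disjoint union $K_3\cup K_{2,3}$.* If $X$ meets both components, in $X'$ and $X''$, then $e(X)\le\frac32(|X'|-1)+\frac32(|X''|-1)<\frac32(|X|-1)$. So $m_1=3/2$ and the tight sets are exactly the two components. The graph is vertex-1-balanced, with $s(x)=3$ on the triangle, $s(x)=6$ on the $K_{2,3}$, and $s(H)=6$.

Two facts about tight sets are used throughout. Since $X\mapsto e(H[X])$ is supermodular, that is, $e(H[X\cup Y])+e(H[X\cap Y])\ge e(H[X])+e(H[Y])$, we have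
$$f(X\cup Y)+f(X\cap Y)\le f(X)+f(Y)\qquad\text{if }X\cap Y\ne\emptyset .\tag{1}$$
If $X,Y$ are tight and $|X\cap Y|\ge2$, the right side is $0$ and both terms on the left are nonnegative, so $X\cap Y$ is tight. Secondly, if $m_1(x,H)=m$, a maximizer at $x$ with vertex set $X$ must contain all edges of $H[X]$ (otherwise $H[X]$ would have a larger ratio), and $X$ is tight. Hence
$$s(x,H)=\min\{e(H[X]):x\in X\text{ tight}\}.\tag{2}$$

## 2. The conjecture of Johansson, Kahn and Vu

An $H$-factor forces $LCOV_H$. In a random graph, is this obvious local obstruction the only one, as far as thresholds go?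

**Conjecture (Johansson, Kahn, Vu).** The threshold for containing an $H$-factor is the same as that for $LCOV_H$.

The problem is to prove or disprove this for every fixed $H$ with $e(H)>0$; it is taken from Julia Böttcher, "Large-scale structures in random graphs", arXiv:1702.02648 (2017). The following facts are given. The threshold of $LCOV_H$ is $(\log n)^{1/s(H)}n^{-1/m_1(H)}$ if $H$ is vertex-1-balanced, and $n^{-1/m_1(H)}$ otherwise. Johansson, Kahn and Vu: for strictly $1$-balanced $H$ the $H$-factor threshold is $(\log n)^{1/e(H)}n^{-1/m_1(H)}$, and for every $H$ with $e(H)>0$ it is $n^{-1/m_1(H)+o(1)}$. Gerke and McDowell: if $H$ is not vertex-1-balanced, the $H$-factor threshold is $n^{-1/m_1(H)}$.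

The answer is that the conjecture is true for every fixed $H$ with $e(H)>0$. What has to be proved is the following.

**Theorem 1.** Let $H$ be vertex-1-balanced, $m=m_1(H)$, $s=s(H)$, $p^*=(\log n)^{1/s}n^{-1/m}$. There are constants $0<c<K'$ depending only on $H$ such that

* (i) if $p\ge K'p^*$, then whp $G(n,p)$ has an $H$-factor;
* (ii) if $p\le c\,p^*$, then whp some vertex of $G(n,p)$ lies in no copy of $H$ (so $LCOV_H$ fails and there is no $H$-factor).

**Corollary 2.** For every fixed $H$ with $e(H)>0$, the threshold for an $H$-factor equals that of $LCOV_H$.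

**Proof of Corollary 2 from Theorem 1.** If $H$ is not vertex-1-balanced, the $H$-factor threshold is $n^{-1/m_1(H)}$ by Gerke and McDowell, and this is the threshold of $LCOV_H$. If $H$ is vertex-1-balanced, $LCOV_H$ has threshold $p^*$, and by Theorem 1 so has the $H$-factor property. $\square$

The textbook tools, besides Markov's and Chebyshev's inequalities, are these.

* *Harris' inequality.* Two decreasing functions of independent bits are nonnegatively correlated.
* *Janson's inequality.* Let $I_1,\dots,I_M$ be indicators, $I_i$ being the event that all bits in a set $A_i$ of independent $0/1$ bits equal $1$. With $\mu=\sum E I_i$ and $\Delta=\sum E[I_iI_j]$ over unordered pairs $i\ne j$ with $A_i\cap A_j\neq\emptyset$, we have $P(\sum I_i=0)\le e^{-\mu+\Delta}$.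
* *Binomial tail.* If $Y$ is binomial and $x\ge2e\,EY$, then $P(Y\ge x)\le(e\,EY/x)^x\le2^{-x}$.
* *Falling factorials.* $(k)_t=k(k-1)\cdots(k-t+1)\ge(k/e)^t$ for $0\le t\le k$. Indeed, with $y=t/k$, since $\log(1-x)$ is decreasing, $\log\big((k)_t/k^t\big)=\sum_{i<t}\log(1-i/k)\ge k\int_0^y\log(1-x)\,dx=-k(1-y)\log(1-y)-ky\ge-ky=-t$.

## 3. Edges, triangles and two disjoint unions

*$H=K_2$.* Here $LCOV_H$ says that there is no isolated vertex, $m=s=1$, $p^*=\log n/n$, and Theorem 1(i) is the classical Erdős–Rényi theorem on perfect matchings. From here on, in proving (i), we may therefore assume $v\ge3$.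

*$H=K_3$.* The expected number of triangles at a vertex is $\binom{n-1}2p^3$. It becomes of order $\log n$ exactly when $p$ is of order $(\log n)^{1/3}n^{-2/3}=p^*$. If triangles at $u$ behaved independently, $u$ would lie in none with probability about $e^{-\binom{n-1}{2}p^3}$, and this competes with the number $n$ of vertices when the exponent is about $\log n$. Section 4 makes this rigorous for all vertex-1-balanced $H$.

*$H=2K_3$.* As for $K_3\cup K_{2,3}$, the tight sets are the two components, so $m=3/2$ and $s=3$. When $6\mid n$, a $2K_3$-factor is the same as a $K_3$-factor with its triangles paired up, so the theorem of Johansson, Kahn and Vu for $K_3$ settles this case.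

*$H=K_3\cup K_{2,3}$.* Now $p^*=(\log n)^{1/6}n^{-2/3}$, and $8\mid n$. Let $p=\omega(p^*)$ and write $G(n,p)=G_1\cup G_2$ with $G_1,G_2$ independent copies of $G(n,p')$, where $1-p=(1-p')^2$, so $p'\ge p/2$. We claim that whp every set of at least $n/2$ vertices contains a triangle of $G_1$. By monotonicity we check this at $p'=4n^{-2/3}$: for a fixed set of $\lceil n/2\rceil$ vertices, Janson's inequality applies with $\mu\ge(1-o(1))\frac{n^3}{48}\cdot64n^{-2}\ge1.3\,n$ and $\Delta\le n^4p'^5=O(n^{2/3})=o(n)$. The failure probability $e^{-1.3n+o(n)}$ beats the at most $2^n$ sets. So we can greedily choose $n/8$ disjoint triangles in $G_1$, since while fewer are chosen more than $5n/8$ vertices are uncovered. The leftover set $L$ has $5n/8$ vertices and depends on $G_1$ only, so $G_2[L]$ is a fresh $G(5n/8,p')$. Since $K_{2,3}$ is strictly $1$-balanced and $p'=\omega((\log n)^{1/6}n^{-2/3})$, whp $G_2[L]$ has a $K_{2,3}$-factor. Together these form an $H$-factor.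

This case shows why $s(H)$ is a maximum. At $p$ of order $p^*$ a vertex has about $n^2p^3\approx(\log n)^{1/2}$ triangles in expectation, which is not enough to cover every vertex. But the leftover vertices all took the role with the larger $s$, for which the expected count $n^4p^6$ has order $\log n$. In the general proof we also let the leftover vertices take a role $x_0$ with $s(x_0,H)=s(H)$.

For the bowtie the two triangles share a vertex, so a split into components is not available. The bowtie, with $x_0=z$, will be our running example.

## 4. Uncovered vertices below $p^*$: proof of Theorem 1(ii)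

The property that some vertex lies in no copy of $H$ is decreasing, so it suffices to treat $p=c\,p^*$ with $c=1/(2v)$.

**Step 1: a small necessary graph for each role.** The purpose is to replace copies of $H$ at $u$ by copies of tight subgraphs, of which there are few. For each $x\in V(H)$ choose, by (2), a tight set $M(x)\ni x$ with $e(H[M(x)])=s(x,H)\le s$. No proper subset $X\ni x$ of $M(x)$ is tight: it would have $m(|X|-1)<m(|M(x)|-1)=s(x,H)$ edges, against (2). Also $H[M(x)]$ has no isolated vertex $y$, since otherwise $m(|M(x)|-1)=e(H[M(x)\setminus\{y\}])\le m(|M(x)|-2)$.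

For $u\in[n]$ let $\mathcal F_u$ be the set of subgraphs $S\subseteq K_n$ for which there are $x\in V(H)$ and an isomorphism $H[M(x)]\to S$ with $x\mapsto u$. Let $D_u$ be the event that $G(n,p)$ contains no $S\in\mathcal F_u$. On $D_u$ the vertex $u$ lies in no copy of $H$, since a copy using $u$ in role $x$ contains a member of $\mathcal F_u$.

**Step 2: the expected number of uncovered vertices is large.** Since $s(x,H)=m(|M(x)|-1)$, the powers of $n$ cancel:
$$\mu:=\sum_{S\in\mathcal F_u}p^{e(S)}\le\sum_xn^{|M(x)|-1}p^{s(x,H)}=\sum_xc^{s(x,H)}(\log n)^{s(x,H)/s}\le vc\log n=\tfrac12\log n .$$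
The events $S\not\subseteq G(n,p)$ are decreasing, so by Harris' inequality and $1-y\ge e^{-y-y^2}$ for $0\le y\le\frac12$,
$$P(D_u)\ge\prod_{S\in\mathcal F_u}(1-p^{e(S)})\ge e^{-\mu-p\mu}=e^{-\mu-o(1)} .$$
Here we used $\sum_Sp^{2e(S)}\le p\mu$. Let $Y$ be the number of $u$ for which $D_u$ holds. Then $EY\ge n^{1/2-o(1)}\to\infty$.

**Step 3: two vertices are asymptotically independent.** The aim is to bound $P(D_u\cap D_{u'})$ for $u\ne u'$ by $(1+o(1))P(D_u)P(D_{u'})$. Let $\mathcal F=\mathcal F_u\cup\mathcal F_{u'}$. A member of $\mathcal F_u\cap\mathcal F_{u'}$ contains both $u$ and $u'$, so the expected number of these that appear is at most $O(1)\max_xn^{|M(x)|-2}p^{s(x,H)}=n^{-1+o(1)}$. Hence $\mu(\mathcal F):=\sum_{S\in\mathcal F}p^{e(S)}\ge2\mu-o(1)$.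

Members of $\mathcal F$ have no isolated vertices, so distinct members have distinct edge sets. Let $\Delta$ be the sum of $P(S\cup S'\subseteq G(n,p))$ over unordered pairs $S\ne S'$ in $\mathcal F$ that share an edge. For such a pair let $O$ be the set of common vertices and $e_{com}$ the number of common edges. Then $|O|\ge2$, and $e_{com}\le m(|O|-1)$, because the common graph is a subgraph on $|O|$ vertices of a copy of a subgraph of $H$. Recall that $n^{v(S)-1}p^{e(S)}\le n^{o(1)}$ for $S\in\mathcal F$, and $p^{-1}=n^{1/m+o(1)}$.

Suppose $S,S'\in\mathcal F_u$ (the case of $u'$ is the same). Then $u\in O$, there are $O(n^{v(S)+v(S')-|O|-1})$ pairs with given $|O|,e_{com}$ and given isomorphism types, and their contribution is at most $n^{o(1)}/(n^{|O|-1}p^{e_{com}})$. If $e_{com}=m(|O|-1)$, then $O$ corresponds to a set in $M(x)$ containing $x$ and inducing at least $m(|O|-1)$ edges, that is, to a tight set, and similarly to a tight set in $M(x')$ containing $x'$. By the minimality in Step 1, $O=V(S)=V(S')$. Then $e_{com}=m(|O|-1)=e(S)=e(S')$, so $S=S'$, a contradiction. So $e_{com}<m(|O|-1)$,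 and the contribution is $n^{-\Omega(1)}$.

Suppose $S\in\mathcal F_u$ and $S'\in\mathcal F_{u'}$. The union has $v(S)+v(S')-|O|$ vertices, and two of them, $u$ and $u'$, are fixed, whether $O$ contains neither, one or both of them. So there are $O(n^{v(S)+v(S')-|O|-2})$ pairs, and the contribution is at most $n^{o(1)}/(n^{|O|}p^{e_{com}})\le n^{-|O|+(|O|-1)+o(1)}=n^{-1+o(1)}$.

Only $O(1)$ types occur, so $\Delta=o(1)$. By Janson's inequality,
$$P(D_u\cap D_{u'})\le e^{-\mu(\mathcal F)+\Delta}\le e^{-2\mu+o(1)}\le(1+o(1))P(D_u)P(D_{u'}).$$

**Step 4: conclusion.** Hence $E[Y^2]\le EY+(1+o(1))(EY)^2$, and since $EY\to\infty$, Chebyshev's inequality gives $Y>0$ whp. A vertex in no copy of $H$ violates condition 1 of $LCOV_H$ and excludes an $H$-factor. This proves Theorem 1(ii). $\blacksquare$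

## 5. Spread measures

The upper bound rests on the following lemma, whose proof follows Frankston, Kahn, Narayanan and Park. It says that if a random set $F$ puts little probability on containing any prescribed set $S$, then a sparse random set $W$ contains some possible value of $F$. A small example of the hypothesis: if $F$ is the graph of a uniformly random bijection between two $k$-sets, a subset of the $k^2$ pairs, then $P(S\subseteq F)\le1/(k)_{|S|}\le(e/k)^{|S|}$ for $|S|\le k$, and the probability is $0$ for larger $S$. So one may take $q=e/k$.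

**Lemma 3 (spread lemma).** Let $C\ge1$. There is $\varepsilon_n\to0$ depending only on $n$ and $C$ such that the following holds for all large $n$. Let $F$ be a random subset of a finite set $\mathcal X$ with $|F|=k$ always, where $1\le k\le Cn$, and $P(S\subseteq F)\le q^{|S|}$ for all nonempty $S\subseteq\mathcal X$, where $20q\log n\le1$. Let $W\subseteq\mathcal X$ contain each element independently with probability $20q\log n$. Then with probability at least $1-\varepsilon_n$ the set $W$ contains a member of the support $\mathcal H$ of $F$.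

**Step 1: expose $W$ in rounds.** We split $W$ into about $\log_2k$ rounds and aim to halve the uncovered part of $F$ in each. Let $t=\lfloor\log_2k\rfloor+1$ and $h=\lceil\sqrt{\log n}\rceil\ge8$. Let $L_r=8$ for $1\le r\le t-h$ and $L_r=h$ for the other $r\le t$. Since $8/\log2<12$, we have $\sum_rL_r\le8t+h^2\le20\log n$ for large $n$. Let $W_1,\dots,W_t$ be independent random subsets of $\mathcal X$, independent of $F$, where $W_r$ has density $L_rq<1$. An element lies in $W_1\cup\dots\cup W_t$ with probability at most $20q\log n$, independently of the others, so we may assume $W\supseteq W_1\cup\dots\cup W_t$.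

**Step 2: minimal fragments.** This step defines what remains of $F$ after $r$ rounds, where we may switch to a cheaper member of $\mathcal H$. Let $k_r=k2^{-r}$, $\mathcal H_0=\mathcal H$, $\chi_0(F)=F$. Given $\mathcal H_{r-1}$ and $\chi_{r-1}$, for $F\in\mathcal H_{r-1}$ let $\chi_r(F)$ be a set of minimum size (ties broken by a fixed rule) among the sets
$$\chi_{r-1}(F')\setminus W_r\quad\text{with }F'\in\mathcal H_{r-1},\ \chi_{r-1}(F')\subseteq W_r\cup\chi_{r-1}(F);$$
$F'=F$ is allowed. Let $\mathcal H_r=\{F\in\mathcal H_{r-1}:|\chi_r(F)|\le k_r\}$. By induction, $\chi_r(F)\subseteq\chi_{r-1}(F)\subseteq F$. Also $\chi_r(F)\cup W_1\cup\dots\cup W_r$ contains a member of $\mathcal H$, because $\chi_r(F)\cup W_r$ contains some $\chi_{r-1}(F')$ with $F'\in\mathcal H_{r-1}$. Since $k_t<1$, every $F\in\mathcal H_t$ has $\chi_t(F)=\emptyset$, so if $\mathcal H_t\ne\emptyset$, then $W$ contains a member of $\mathcal H$. For the random $F$, $F\in\mathcal H_t$ implies $\mathcal H_t\neq\emptyset$. So it suffices to bound $P(F\notin\mathcal H_t)$.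

**Step 3: one round rarely fails.** We bound the probability that the fragment is still large after round $r$. Fix $W_1,\dots,W_{r-1}$ and an integer $j>k_r$. Suppose $F\in\mathcal H_{r-1}$ and $|\chi_r(F)|=j$ when $W_r=W'$. Put $Z=W'\sqcup\chi_r(F)$. With $\rho=L_rq$ we have $P(W_r=Z)=P(W_r=W')(\rho/(1-\rho))^j$, so
$$P(W_r=W')\le(L_rq)^{-j}P(W_r=Z).$$
The set $Z$ contains some $\chi_{r-1}(F')$ with $F'\in\mathcal H_{r-1}$, by the choice of $\chi_r(F)$. For every such $Z$ fix one, $G(Z)=\chi_{r-1}(\hat F)\subseteq Z$, depending only on $Z$ and $W_1,\dots,W_{r-1}$. Since $G(Z)\subseteq W'\cup\chi_r(F)\subseteq W'\cup\chi_{r-1}(F)$, the set $\hat F$ competes in the definition of $\chi_r(F)$, so $|G(Z)\setminus W'|\ge|\chi_r(F)|$. But $G(Z)\setminus W'\subseteq\chi_r(F)$. Therefore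
$$\chi_r(F)=G(Z)\setminus W'\subseteq G(Z)\cap F .$$
The pair $(Z,\chi_r(F))$ determines $W'$, and $|G(Z)|\le k_{r-1}=2k_r<2j$. Summing over all possible values of $F$ and $W'$,
$$P(F\in\mathcal H_{r-1},|\chi_r(F)|=j)\le\sum_ZP(W_r=Z)\sum_{\chi\subseteq G(Z),\,|\chi|=j}(L_rq)^{-j}P(\chi\subseteq F)\le2^{k_{r-1}}L_r^{-j}\le(4/L_r)^j .$$
Since $L_r\ge8$, summing over $j\ge\lfloor k_r\rfloor+1$ gives $P(F\in\mathcal H_{r-1}\setminus\mathcal H_r)\le2(4/L_r)^{\lfloor k_r\rfloor+1}$.

**Step 4: sum over rounds.** Since $t\le\log_2k+1$, we have $k_{t-i}\ge2^{i-1}$, hence $\lfloor k_{t-i}\rfloor+1\ge i+1$ for $i\ge0$. Rounds $r=t-i$ with $i<h$ have $L_r=h$, the others have $L_r=8$. So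
$$P(F\notin\mathcal H_t)\le\sum_{i\ge0}2(4/h)^{i+1}+\sum_{i\ge h}2\cdot2^{-(i+1)}=:\varepsilon_n\to0.\qquad\square$$

## 6. The spread lemma on edges, and the logarithms it wastes

The natural first attempt at Theorem 1(i) applies Lemma 3 with $\mathcal X$ the edge set of $K_n$ and $F$ the edge set of a uniformly random relabeling of a fixed $H$-factor $F_0$ of $K_n$. Let $S\neq\emptyset$ be a set of edges, viewed as a graph without isolated vertices, with $w$ vertices and $\kappa$ components. There are at most $n^{\kappa}v^{w-\kappa}$ embeddings of $S$ in $F_0$: the first vertex of a component has at most $n$ possible images, and the others must stay in the same copy of $H$. Each embedding is the one produced by the random relabeling with probability $1/(n)_w\le(e/n)^w$. If there is an embedding at all, every component $Q$ of $S$ is isomorphic to a subgraph of $H$, so $e(Q)\le m(v(Q)-1)$, and summing gives $w-\kappa\ge|S|/m$. As $w\le2|S|$,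
$$P(S\subseteq F)\le n^{\kappa-w}(ev)^w\le\big((ev)^2n^{-1/m}\big)^{|S|}.$$
Since $|F|=e(H)n/v\le e(H)n$, Lemma 3 shows that $G(n,p)$ whp has an $H$-factor at $p=20(ev)^2n^{-1/m}\log n$.

This has the right power of $n$, and if $s=1$ it proves Theorem 1(i). If $s\ge2$ it is too large by a factor of order $(\log n)^{1-1/s}$. A better distribution for $F$ does not help. Let $M$ be a tight set. Every $H$-factor contains at least $n/v$ copies of $H[M]$, out of at most $n^{|M|}$ in $K_n$, so for any random $H$-factor some copy $S$ has $P(S\subseteq F)\ge n^{1-|M|}/v=n^{-e(S)/m}/v$. Hence $q\ge n^{-1/m}/v$, and the lemma multiplies $q$ by $20\log n$. The reason is visible in the count: at $p$ of order $n^{-1/m}\log n$ the expected number of copies of $H[M(x)]$ with $x$ at a given vertex is of order $(\log n)^{e(H[M(x)])}$, when order $\log n$ should do. The lemma charges a logarithm for every edge, and we want to pay one per copy.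

## 7. Pairs of a vertex and a copy of $H-x_0$

From now on $H$ is vertex-1-balanced, $v\ge3$, $m=m_1(H)\ge1$ (an edge has ratio $1$), and $s=s(H)$. Fix $x_0$ with $s(x_0,H)=s$. By (2),
$$e(H[X])\ge s\quad\text{for every tight }X\ni x_0.\tag{3}$$
Let $J=H-x_0$, $N=N_H(x_0)$, $g=|N|$. The edges of the random graph are exposed in two parts, $G_1$ and $G_2$. In $G_1$ we look for copies $b$ of $J$, and in $G_2$ for the edges joining a further vertex $u$ to $b(N)$. The ground set for Lemma 3 consists of the pairs $(u,b)$: a member of the support is a set of $n/v$ pairs whose vertex sets partition $[n]$. If there are about $\Phi_J$ copies $b$, one can hope for $q=O(1/\Phi_J)$, and the lemma asks for a random set of pairs of density $\lambda$ of order $\log n/\Phi_J$, with one logarithm per pair.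

A pair is realized in $G_2$ with probability about $p^g$. Section 8 shows that $\Phi_Jp^g\ge K^s\log n$ when $p=Kp^*$, so $p^g$ exceeds $\lambda$ by a large constant factor. It remains to find the independent random set of pairs inside the set of realized pairs, although the pairs $(u,b),(u,b')$ with $b(N)\cap b'(N)\ne\emptyset$ are dependent.

One must not fix a packing of copies of $J$ before exposing $G_2$. For the bowtie with $x_0=z$ the graph $J$ is two disjoint edges, $g=4$, and with a fixed packing of $n/5$ copies of $J$ a leftover vertex would have on average $(n/5)p^4=n^{-5/3+o(1)}$ suitable partners. With all copies of $J$ available the number is about $n^4p^2\cdot p^4=n^4p^6$, which at $p=Kp^*$ is $K^6(\log n)^2$.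

## 8. Tight sets through $x_0$

**Step 1: notation.** For $A\subseteq V(J)$ let $e(A)=e(J[A])$. Let $K\ge1$ be a constant, to be chosen large at the end, and
$$p=K(\log n)^{1/s}n^{-1/m},\quad\Lambda=K^s\log n\ \ (\text{so }p=\Lambda^{1/s}n^{-1/m}),\quad\Phi(A)=n^{|A|}p^{e(A)},\quad\Phi_J=\Phi(V(J)),$$
with $\Phi(\emptyset)=1$. For $\emptyset\ne A\subseteq V(J)$ and $D\subseteq A\cap N$ put $\Psi(A,D)=\Phi(A)p^{|D|}$, and $\Psi_J=\Psi(V(J),N)=\Phi_Jp^g$. So $\Phi(A)$ is roughly the expected number of copies of $J[A]$, and $\Psi(A,D)$ the expected number joined to a given $u$ through $D$. Since $e(A)\le m(|A|-1)$,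
$$\Phi(A)\ge n\Lambda^{e(A)/s}\ge n\qquad(A\ne\emptyset).\tag{4}$$

**Step 2: closed pairs, where $\Psi$ is only polylogarithmic.** Call $(A,D)$ a closed pair if $e(A)+|D|=m|A|$. We have
$$e(A)+|D|\le e(A)+|A\cap N|=e(H[A+x_0])\le m|A|,$$
so $(A,D)$ is closed iff $D=A\cap N$ and $A+x_0$ is tight. Then $D\ne\emptyset$, because $e(A)\le m(|A|-1)<m|A|$. Call $\emptyset\ne D\subseteq N$ closed if $(A,D)$ is a closed pair for some $A$. Fix $\delta\in(0,1]$ at most the least value of $|A|-(e(A)+|D|)/m$ over the pairs $(A,D)$ that are not closed. Since $\Psi(A,D)=n^{|A|-(e(A)+|D|)/m}\Lambda^{(e(A)+|D|)/s}$,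
$$\Psi(A,D)\ge n^\delta\ \text{ if }(A,D)\text{ is not closed},\qquad\Psi(A,D)=\Lambda^{e(H[A+x_0])/s}\ \text{ if it is closed.}\tag{5}$$
In particular $\Psi\ge1$ always.

For the bowtie with $x_0=z$, the closed pairs are $(\{a,b\},\{a,b\})$, $(\{c,d\},\{c,d\})$ and $(\{a,b,c,d\},\{a,b,c,d\})$, with $\Psi=\Lambda,\Lambda,\Lambda^2$. Sets such as $\{a\}$, $\{a,c\}$ or $\{a,b,c\}$ are not closed. The value in the definition of $\delta$ is $\frac23f(A+z)+\frac23(|A\cap N|-|D|)$, whose least positive value is $\frac13$, attained by $A=D=\{a\}$; so $\delta=\frac13$ is allowed.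

**Step 3: closed sets are made of disjoint blocks.** This is where the choice of $x_0$ enters: each block is worth a full factor $\Lambda$. Let $M_1,\dots,M_r$ be the inclusion-minimal tight sets containing $x_0$ ($r\ge1$) and $N_i=N\cap M_i$. If $X\ni x_0$ is tight and $X\cap M_i\supsetneq\{x_0\}$, then $X\cap M_i$ is tight by (1), so $M_i\subseteq X$ by minimality. In particular $M_i\cap M_j=\{x_0\}$ for $i\ne j$, so the $N_i$ are disjoint. They are nonempty because $(M_i\setminus\{x_0\},N_i)$ is a closed pair.

For closed $D$ let $I(D)=\{i:N_i\cap D\ne\emptyset\}$. Let $(A,D)$ be a closed pair. If $i\in I(D)$, the tight set $A+x_0$ meets $M_i$ outside $x_0$, so $M_i\subseteq A+x_0$ and $N_i\subseteq A\cap N=D$. Moreover $A+x_0$ contains some $M_i$, and then $\emptyset\ne N_i\subseteq D$; so $I(D)\ne\emptyset$. The graphs $H[M_i]$ with $i\in I(D)$ lie in $H[A+x_0]$, are edge-disjoint, and have at least $s$ edges each by (3). With (5),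
$$\Psi(A,D)\ge\Lambda^{|I(D)|}\ \text{ for closed pairs};\qquad N_i\subseteq D\ \text{ for }i\in I(D)\ne\emptyset.\tag{6}$$
In particular $\Psi_J\ge\Lambda$ for large $n$: either $(V(J),N)$ is closed and (6) applies, or $\Psi_J\ge n^\delta$.

**Step 4: restriction of closed pairs.** For later induction we need that if $(A,T)$ is a closed pair and $T_1\subseteq T$ is closed, then
$$\text{there is }A'\subseteq A\text{ with }(A',T_1)\text{ a closed pair}.\tag{7}$$
Indeed, let $(A'',T_1)$ be a closed pair. Then $(A+x_0)\cap(A''+x_0)\supseteq T_1+x_0$ has at least two elements, so it is tight, and $A\cap A''\cap N=T\cap T_1=T_1$. Take $A'=A\cap A''$.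

**Step 5: minimal counts over a given trace.** For $\emptyset\ne T\subseteq N$ let $\Phi_{\min}(T)=\min_{T\subseteq A\subseteq V(J)}\Phi(A)$ and $\Psi_{\min}(T)=\min_{A\supseteq T}\Psi(A,T)=\Phi_{\min}(T)p^{|T|}$. By (5) and (6), if $T$ is not closed then $\Psi_{\min}(T)\ge n^\delta$, and if $T$ is closed then $\Psi_{\min}(T)\ge\Lambda^{|I(T)|}$ for large $n$ (a pair $(A,T)$ in the minimum that is not closed has $\Psi\ge n^\delta\ge\Lambda^{|I(T)|}$).

## 9. Copies of $J$ in $G_1$ and how they overlap

$G_1$ denotes $G(n,p)$, and $\Gamma$ is the set of embeddings $b:V(J)\to[n]$ of $J$ in $G_1$.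

**Step 1: an inequality for two overlapping copies.** All counts below are about pairs, so we compute the density of a union. Let $\beta$ be an injection of $A\subseteq V(J)$, carrying the graph $J[A]$, and $b$ an injection of $V(J)$, carrying $J$. Let $X$ be the union of the two image graphs, $O$ the set of common vertices, and $B=\beta^{-1}(O)\subseteq A$. For $Z\subseteq V(X)$ let $Z_1=\beta^{-1}(Z)$, $Z_2=b^{-1}(Z)$, $Z_0=Z\cap O$. For $W\subseteq O$ let $e_{com}(W)$ be the number of common edges inside $W$ and $\Phi_{com}(W)=n^{|W|}p^{e_{com}(W)}$. Let $\Phi_X(Z)=n^{|Z|}p^{e(X[Z])}$. Since $|Z|=|Z_1|+|Z_2|-|Z_0|$ and $e(X[Z])=e(Z_1)+e(Z_2)-e_{com}(Z_0)$,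
$$\Phi_X(Z)=\frac{\Phi(Z_1)\Phi(Z_2)}{\Phi_{com}(Z_0)},\qquad\Phi_X(V(X))=\frac{\Phi(A)\Phi_J}{\Phi_{com}(O)},\qquad\Phi_{com}(O)\ge\Phi(B).\tag{8}$$
The last inequality holds because $|O|=|B|$ and common edges are $\beta$-edges. Common edges inside $O$ but not inside $Z_0$ are $\beta$-edges inside $B$ but not inside $\beta^{-1}(Z_0)=B\cap Z_1$, so $\Phi_{com}(O)/\Phi_{com}(Z_0)\ge\Phi(B)/\Phi(B\cap Z_1)$. By supermodularity of $e(\cdot)$, $\Phi(B)\Phi(Z_1)\ge\Phi(B\cup Z_1)\Phi(B\cap Z_1)$. Combining these,
$$\Phi_{com}(O)\Phi_X(Z)\ge\Phi(B\cup Z_1)\Phi(Z_2);\quad\text{and if }Z_2=\emptyset:\ \ \Phi_{com}(O)\Phi_X(Z)\ge\Phi(B)\Phi(Z_1).\tag{9}$$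
For the second part note that $Z_2=\emptyset$ forces $Z_0=\emptyset$, so $\Phi_X(Z)=\Phi(Z_1)$.

The type of the pair $(\beta,b)$ is the partial injection $b^{-1}\beta$ from $A$ to $V(J)$, defined on $B$. It determines $X$ up to isomorphism. For given $A$ there are at most $c_v:=v^v$ types, and pairs of embeddings of a given type correspond to embeddings of $X$.

**Step 2: uniform bounds on the number of extensions.** The next lemma holds simultaneously for all positions of a root set.

**Lemma 4 (extensions).** Let $X$ be a fixed graph, $T\subseteq V(X)$, $\varepsilon>0$. Whp, for every injection $\tau:T\to[n]$ the number of embeddings of $X$ in $G_1$ extending $\tau$ is at most $n^\varepsilon\mathrm{Max}$, where $\mathrm{Max}=\max_{T\subseteq Z\subseteq V(X)}n^{v(X)-|Z|}p^{e(X)-e(X[Z])}$.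

**Proof.** Fix $\tau$, let $\mathcal N$ be this number and let $k\ge1$ be an integer. Then $E[\mathcal N^k]$ is the sum, over $k$-tuples $(\varphi_1,\dots,\varphi_k)$ of injections extending $\tau$, of the probability that all are embeddings. Given that $\varphi_1,\dots,\varphi_{i-1}$ are present, let $Z=\varphi_i^{-1}\big(\tau(T)\cup\bigcup_{j<i}\varphi_j(V(X))\big)\supseteq T$. The edges of $\varphi_i$ not inside $Z$ have an end outside all earlier copies, so they are not among the edges already conditioned on, and the conditional probability that $\varphi_i$ is present is at most $p^{e(X)-e(X[Z])}$. There are at most $(k\,v(X))^{v(X)}n^{v(X)-|Z|}$ choices of $\varphi_i$ with this $Z$, and at most $2^{v(X)}$ sets $Z$. Summing over $\varphi_k$, then $\varphi_{k-1}$, and so on, $E[\mathcal N^k]\le(C_k\mathrm{Max})^k$ with a constant $C_k$. By Markov's inequality $P(\mathcal N>n^\varepsilon\mathrm{Max})\le C_k^kn^{-\varepsilon k}$. Take $k>(|T|+1)/\varepsilon$ and a union bound over the at most $n^{|T|}$ injections $\tau$. $\square$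

**Step 3: closed sets rarely split into non-closed parts.** This is the estimate behind the coupling. For the bowtie with $A=T=\{a,b\}$, $T_0=\{a\}$, $T_1=\{b\}$, it says that for a fixed vertex $\tau(b)$ few copies of $J$ have a vertex adjacent to it: there are about $np$ such vertices, each in about $\Phi_J/n$ copies, so a fraction of about $p=n^{-2/3+o(1)}$ of all copies.

**Lemma 5.** Let $(A,T)$ be a closed pair and $T=T_0\sqcup T_1$ with both parts nonempty and not both closed. Whp, for every injection $\tau:T_1\to[n]$, the number of $b\in\Gamma$ for which there is an embedding $\beta$ of $J[A]$ in $G_1$ with $\beta|_{T_1}=\tau$ and $\beta(T_0)\subseteq b(N)$ is at most $n^{-\delta/2}\Phi_J$.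

**Proof.** We count pairs $(b,\beta)$, one of the $O(1)$ types at a time. A pair of a given type is an embedding of the union graph $X$ extending $\tau$ on the root set $\beta(T_1)$, and $T_0\subseteq B$ because $\beta(T_0)\subseteq b(N)$. By Lemma 4 with $\varepsilon=\delta/4$ and (8), the number is at most
$$n^{\varepsilon}\max_Z\frac{\Phi_X(V(X))}{\Phi_X(Z)}=n^\varepsilon\,\Phi_J\max_Z\frac{\Phi(A)}{\Phi_{com}(O)\Phi_X(Z)},$$
the maximum being over $Z$ with $Z_1\supseteq T_1$.

If $Z_2\ne\emptyset$, then $B\cup Z_1\supseteq T_0\cup T_1=T$, and by (9) and (4) the denominator is at least $n\,\Phi(B\cup Z_1)=n\,\Psi(B\cup Z_1,T)p^{-|T|}\ge np^{-|T|}$. So the fraction is at most $\Phi(A)p^{|T|}/n=\Psi(A,T)/n$.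

If $Z_2=\emptyset$, then by (9) the denominator is at least $\Phi(B)\Phi(Z_1)=\Psi(B,T_0)\Psi(Z_1,T_1)p^{-|T|}\ge n^\delta p^{-|T|}$. Here we used (5): one of $T_0,T_1$ is not closed, so one of the pairs $(B,T_0),(Z_1,T_1)$ is not closed, and the other factor is at least $1$. So the fraction is at most $\Psi(A,T)n^{-\delta}$.

By (5), $\Psi(A,T)=(\log n)^{O(1)}$, and $\delta\le1$. So the number of pairs is at most $O(1)n^{\delta/4-\delta}(\log n)^{O(1)}\Phi_J\le n^{-\delta/2}\Phi_J$. $\square$

**Step 4: second moments.** We need concentration of counts from above. For a fixed graph $X$ let $N_X$ be the number of embeddings of $X$ in $G_1$. Then $EN_X\le\Phi_X(V(X))$, and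
$$\mathrm{Var}\,N_X\le C_X\sum_{Z:\,e(X[Z])\ge1}\Phi_X(V(X))^2/\Phi_X(Z).\tag{10}$$
Indeed, the variance is at most the sum of $P(\varphi,\varphi'\text{ both present})$ over ordered pairs of injections whose images share an edge. With $Z=\varphi^{-1}(\varphi'(V(X)))$ there are $O(n^{2v(X)-|Z|})$ such pairs. The images share at least one and at most $e(X[Z])$ edges, so the probability is at most $p^{2e(X)-e(X[Z])}$.

With $X=J$ and (4), Chebyshev's inequality gives that whp $|\Gamma|\le2\Phi_J$.

**Step 5: most copies are good.** For the coupling we need that no copy shares a given trace on $N$ with too many others. For $\emptyset\ne T\subseteq N$ and $b\in\Gamma$ let $\deg_T(b)=|\{b'\in\Gamma:b'|_T=b|_T\}|$. Call $b$ good if $\deg_T(b)\le C_2\Phi_J/\Phi_{\min}(T)$ for all $\emptyset\ne T\subseteq N$, where $C_2$ is a constant chosen in Section 10. Let $\Gamma^*\subseteq\Gamma$ be the set of good $b$.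

For the bowtie and $T=\{a,b\}$ we have $\Phi_{\min}(T)=n^2p$ and $\Phi_J=n^4p^2$. Goodness then says that an edge $b(a)b(b)$ is completed by at most a constant times $n^2p$ edges, the expected order.

**Lemma 6.** Whp $|\Gamma\setminus\Gamma^*|\le2^{g+1}c_v\Phi_J/C_2$.

**Proof.** Fix $T$. The sum $\sum_{b\in\Gamma}\deg_T(b)$ counts pairs $(b,b')$ of embeddings agreeing on $T$. Apply Step 1 with $A=V(J)$ and $\beta=b'$: there are at most $c_v$ types, $B\supseteq T$, and $\Phi_{com}(O)\ge\Phi(B)\ge\Phi_{\min}(T)$. So $EN_X\le\Phi_J^2/\Phi_{com}(O)\le\Phi_J^2/\Phi_{\min}(T)$ for each type.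

Let $\emptyset\ne Z\subseteq V(X)$. The two copies play symmetric roles (also $b^{-1}(O)\supseteq T$), so we may assume $Z_2\ne\emptyset$. By (9) and (4), $\Phi_{com}(O)^2\Phi_X(Z)\ge\Phi_{com}(O)\Phi(B\cup Z_1)\Phi(Z_2)\ge\Phi_{\min}(T)\cdot\Phi_{\min}(T)\cdot n$. With (10),
$$\mathrm{Var}\,N_X\le C_X\sum_Z\frac{\Phi_J^4}{\Phi_{com}(O)^2\Phi_X(Z)}=O\big((\Phi_J^2/\Phi_{\min}(T))^2/n\big),$$
and by Chebyshev's inequality whp $N_X\le2\Phi_J^2/\Phi_{\min}(T)$ for all types. Then $\sum_b\deg_T(b)\le2c_v\Phi_J^2/\Phi_{\min}(T)$, so at most $2c_v\Phi_J/C_2$ elements $b$ violate the condition for $T$. Sum over the at most $2^g$ sets $T$. $\square$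

## 10. A random factor that is spread over pairs

The purpose of this section is a random set $F$ of pairs to which Lemma 3 applies with $q=O(1/\Phi_J)$. Its members use edges of $G_1$ inside the copies of $J$ and, so far, no edges at the vertices $u$.

**Step 1: a sparse random family of copies.** Sampling copies makes the packing below unlikely to contain prescribed copies. Let $C_1=4(4v)^{v-1}$ and $\pi=C_1n/\Phi_J$. Then $\pi\le1$ for large $n$: if $e(J)\ge1$, then $\Phi_J\ge n\Lambda^{1/s}$ by (4), and if $e(J)=0$, then $\Phi_J=n^{v-1}\ge n^2$. Give each injection $V(J)\to[n]$ an independent coin of success probability $\pi$, and let $\mathcal B\subseteq\Gamma$ consist of the $b\in\Gamma$ whose coin succeeds.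

**Lemma 7.** Whp (over $G_1$ and $\mathcal B$) every $W\subseteq[n]$ with $|W|\ge n/(2v)$ contains $b(V(J))$ for some $b\in\mathcal B$.

**Proof.** Fix $W$ with $|W|=\lceil n/(2v)\rceil$. The expected number of $b\in\mathcal B$ inside $W$ is
$$\mu\ge(n/4v)^{v-1}p^{e(J)}\pi=(4v)^{-(v-1)}\Phi_J\pi=(4v)^{-(v-1)}C_1n=4n .$$
Apply Janson's inequality with edges and coins as bits. Distinct injections have different coins, so two of them are dependent only if their images share an edge. Classifying pairs by $B=b^{-1}(b'(V(J)))$, and using (4),
$$\Delta\le C_v'\sum_{B:\,e(B)\ge1}\pi^2\Phi_J^2/\Phi(B)=O\big(C_1^2n^2/(n\Lambda^{1/s})\big)=o(n),$$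
where $C_v'$ depends only on $v$. So the failure probability is at most $e^{-\mu+\Delta}\le e^{-3n}$. Take a union bound over at most $2^n$ sets $W$; larger sets contain one of size $\lceil n/(2v)\rceil$. $\square$

**Step 2: pack good copies and match them at random to the leftover vertices.** Choose $C_2=C_2(H)$ with $2^{g+1}c_vC_1/C_2\le1/(8v^2)$, and let $C_0=evC_1\ge1$.

**Lemma 8.** Whp $G_1$ is such that there is a random set $F=\{(u,b_u):u\in U\}$ with $|F|=|U|=n/v$, $b_u\in\Gamma^*$, the sets $\{u\}\cup b_u(V(J))$ partitioning $[n]$, and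
$$P(S\subseteq F)\le q^{|S|}\ \text{ for all }S\ne\emptyset,\qquad q:=2C_0/\Phi_J .$$

**Proof.** The failure probability of Lemma 7 tends to $0$, so by Markov's inequality whp $G_1$ is such that, given $G_1$, the event of Lemma 7 has conditional probability at least $7/8$. By Lemma 6, whp also $|\Gamma\setminus\Gamma^*|\le2^{g+1}c_v\Phi_J/C_2$. Fix such a $G_1$; only the coins are random now. The expected number of non-good members of $\mathcal B$ is at most $\pi\cdot2^{g+1}c_v\Phi_J/C_2\le n/(8v^2)$, so with probability at least $3/4$ at most $n/(2v^2)$ members of $\mathcal B$ are not good. Let $\mathcal G$ be the event that this holds and the event of Lemma 7 holds; $P(\mathcal G)\ge1/2$.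

On $\mathcal G$, every $W$ with $|W|\ge n/v$ contains $b(V(J))$ for a good $b\in\mathcal B$. To see this, delete from $W$ the at most $(v-1)n/(2v^2)<n/(2v)$ vertices lying in non-good members of $\mathcal B$. More than $n/(2v)$ vertices remain, so they contain some $b\in\mathcal B$, and $b$ is good since it avoids all vertices of non-good members. Hence we can greedily choose $n/v$ pairwise disjoint members of $\mathcal B\cap\Gamma^*$: while fewer are chosen, more than $n-(v-1)n/v=n/v$ vertices are uncovered. Let $\mathcal P=\mathcal P(\mathcal B)$ be such a packing, chosen by a fixed rule, and $U$ the uncovered set, $|U|=n/v$. Condition on $\mathcal G$, take a uniformly random bijection $\sigma:U\to\mathcal P$, and set $b_u=\sigma(u)$.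

Let $|S|=t$. If the vertices $u$ in $S$ or the copies $b$ in $S$ are not distinct, or $t>n/v$, then $P(S\subseteq F)=0$. Otherwise $S\subseteq F$ requires that all $t$ copies of $S$ are in $\mathcal B$, which given $\mathcal G$ has probability at most $\pi^t/P(\mathcal G)\le2\pi^t$, and that $\sigma$ takes $t$ prescribed values, which given $\mathcal B$ has probability at most $1/(n/v)_t\le(ev/n)^t$. So
$$P(S\subseteq F)\le2\Big(\frac{C_1n}{\Phi_J}\cdot\frac{ev}n\Big)^t=2(C_0/\Phi_J)^t\le q^t.\qquad\square$$

## 11. Coupling random pairs with random edges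

**Step 1: the second part of the graph, and the constants.** Let $q_0=\lceil8/\delta\rceil$. Independently of $G_1$ and of each other, for $u\in[n]$ and $1\le\kappa\le q_0$ let $N_\kappa(u)$ be a random subset of $[n]\setminus\{u\}$ of density $p$. Let $G_2$ have the edge $xy$ if $y\in\bigcup_\kappa N_\kappa(x)$ or $x\in\bigcup_\kappa N_\kappa(y)$. The edges of $G_1\cup G_2$ are independent and have probability at most $(2q_0+1)p$. So it suffices to show that whp $G_1\cup G_2$ has an $H$-factor; by monotonicity Theorem 1(i) then holds with $K'=(2q_0+1)K$. The $q_0$ independent attempts $N_\kappa(u)$ per vertex will absorb rare exceptional copies.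

Fix $G_1$ satisfying Lemma 8, $|\Gamma|\le2\Phi_J$, and the conclusion of Lemma 5 for all of the finitely many $(A,T,T_0,T_1)$. Let
$$\lambda=20q\log n=\frac{40C_0\log n}{\Phi_J},\qquad a=2\lambda p^{-g}=\frac{80C_0\log n}{\Psi_J}\le80C_0K^{-s},\qquad\ell_0=\lceil C_4\log n\rceil,$$
with $C_4=500C_0+5$; the bound on $a$ uses $\Psi_J\ge\Lambda$. The constants $C_0,C_1,C_2,C_4,\delta,q_0$ do not depend on $K$. Now choose $K\ge1$ so large that
$$80C_0K^{-s}\le1\qquad\text{and}\qquad2^g\cdot80C_0C_2g^{2g}(2C_4)^gK^{-s}\le\tfrac14;$$
after that, $n$ is taken large. In particular $a\le1$.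

**Step 2: what can go wrong.** Consider one vertex $u$ and one random neighborhood $M=N_\kappa(u)$, and examine copies $b$ one by one, asking whether $b(N)\subseteq M$. "Yes" answers place a set $R$ inside $M$. "No" answers say that certain $b'(N)$ are not inside $M$, which lowers the probability that $b(N)\subseteq M$ for a new $b$ when $b'(N)$ meets $b(N)$ outside $R$. The total effect is controlled by
$$Q(b;R)=a\sum_{b'\in\Gamma^*:\ (b'(N)\cap b(N))\setminus R\ne\emptyset}p^{|b'(N)\setminus(b(N)\cup R)|}.\tag{11}$$
We want $Q\le\frac12$. For the bowtie let $R$ be the union of at most $\ell_0=O(\log n)$ sets $b_j(N)$, and consider the $b'$ with $b'(N)\subseteq b(N)\cup R$. There are at most $|b(N)\cup R|^4$ possibilities for $b'(N)$, and if all powers of $\log n$ up to $(\log n)^3$ could occur (three elements of $N$ mapped into $R$, one into $b(N)$), then with $a=80C_0\log n/\Lambda^2$ this would allow $Q$ to be of order $(\log n)^{4-2}$, which is too large. If on the other hand each of the edges $ab$, $cd$ must go as a whole into one $b_j(N)$ or into $b(N)$, there are only $O(\log n)$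 choices, and $Q=O(\log n\cdot\log n/\Lambda^2)=O(K^{-6})$. So we should exclude copies $b$ for which a closed set straddles $R$ and $b(N)$ in non-closed parts.

**Definition 8 (bad copy).** Let $R\subseteq[n]$. A copy $b\in\Gamma$ is bad with respect to $R$ if there are a closed pair $(A,T)$, a partition $T=T_0\sqcup T_1$ into nonempty parts that are not both closed, and an embedding $\beta$ of $J[A]$ in $G_1$ with $\beta(T_1)\subseteq R$ and $\beta(T_0)\subseteq b(N)$.

No $b$ is bad with respect to $\emptyset$. For the bowtie, $b$ is bad with respect to $R$ iff $G_1$ has an edge $xy$ with $x\in R$ and $y\in b(N)$. Such an edge gives a violation with $A=T=\{a,b\}$, and conversely any partition with parts not both closed separates $a$ from $b$ or $c$ from $d$.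

If $|R|\le g\ell_0$, there are at most $(g\ell_0)^g$ maps $\tau:T_1\to R$ for each of the $O(1)$ choices of $(A,T,T_0,T_1)$, so by Lemma 5
$$\#\{b\in\Gamma\text{ bad w.r.t. }R\}\le O(1)(g\ell_0)^gn^{-\delta/2}\Phi_J\le\beta_0:=n^{-\delta/3}\Phi_J.\tag{12}$$

**Step 3: for copies that are not bad, $Q$ is small.**

**Lemma 9.** For large $n$ the following holds. Let $b_1,\dots,b_\ell,b_{\ell+1}=b\in\Gamma^*$ with $\ell\le\ell_0$, let $R_k=\bigcup_{j\le k}b_j(N)$, and suppose that $b_k$ is not bad with respect to $R_{k-1}$ for $1\le k\le\ell+1$. Then $Q(b;R_\ell)\le\frac12$.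

**Proof.** Let $R=R_\ell$. For $b'$ in the sum (11) let $T=\{t\in N:b'(t)\in b(N)\cup R\}$. Some $t\in T$ has $b'(t)\in b(N)\setminus R$; in particular $T\ne\emptyset$. The exponent in (11) is $g-|T|$. For fixed $T$ and fixed $\tau=b'|_T$, all such $b'$ agree on $T$ and are good, so there are at most $C_2\Phi_J/\Phi_{\min}(T)$ of them. Their total contribution is at most
$$aC_2\Phi_Jp^{g-|T|}/\Phi_{\min}(T)=aC_2\Psi_J/\Psi_{\min}(T)=80C_0C_2\log n/\Psi_{\min}(T).$$

*$T$ not closed.* Then $\Psi_{\min}(T)\ge n^\delta$, and there are at most $(g(\ell_0+1))^g$ maps $\tau$. All such $T$ together contribute $o(1)$.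

*$T$ closed.* Let $\iota=|I(T)|\ge1$; then $\Psi_{\min}(T)\ge\Lambda^\iota$ for large $n$. Fix a closed pair $(A,T)$ and let $\beta=b'|_A$, an embedding of $J[A]$ in $G_1$ with $\beta(T)\subseteq R_{\ell+1}$. For $t\in T$ let $k(t)=\min\{k:\beta(t)\in b_k(N)\}$, and let $T_k=\{t\in T:k(t)=k\}$.

We claim that every nonempty class $T_k$ is closed. This is proved by induction on the number of nonempty classes, for all closed pairs $(A,T)$ and all embeddings $\beta$ of $J[A]$ in $G_1$ with $\beta(T)\subseteq R_{\ell+1}$. If there is one class, it is $T$. Otherwise let $k$ be the largest index with $T_k\ne\emptyset$. Then $\beta(T\setminus T_k)\subseteq R_{k-1}$ and $\beta(T_k)\subseteq b_k(N)$, and both parts are nonempty. Since $b_k$ is not bad with respect to $R_{k-1}$, both $T_k$ and $T\setminus T_k$ are closed. By (7) there is a closed pair $(A',T\setminus T_k)$ with $A'\subseteq A$. The induction hypothesis applied to $\beta|_{A'}$, whose classes are the remaining ones, shows that these are closed too.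

By (6) every nonempty class contains some $N_i$, and then $i\in I(T)$. The classes are disjoint, so there are at most $\iota$ nonempty classes, and $\iota\le g$ because the $N_i$ are disjoint nonempty subsets of $N$. Also $T_{\ell+1}\ne\emptyset$, because some $t\in T$ has $b'(t)\in b(N)\setminus R$. To specify $\tau$, choose the set of used indices, consisting of $\ell+1$ and at most $\iota-1$ elements of $\{1,\dots,\ell\}$, in at most $(\ell_0+1)^{\iota-1}$ ways; then the function $k(\cdot)$, in at most $g^g$ ways; then $b'(t)\in b_{k(t)}(N)$, in at most $g^g$ ways. As $\ell_0+1\le2C_4\log n$, the total contribution of $T$ is at most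
$$80C_0C_2g^{2g}\log n\,(\ell_0+1)^{\iota-1}(K^s\log n)^{-\iota}\le80C_0C_2g^{2g}(2C_4)^gK^{-s}.$$
The powers of $\log n$ cancel exactly. Summing over at most $2^g$ sets $T$ gives at most $\frac14$ by the choice of $K$. So $Q(b;R)\le\frac14+o(1)\le\frac12$. $\square$

**Step 4: the coupling at one vertex.** Fix $u$ and let $\Gamma_u^*=\{b\in\Gamma^*:u\notin b(V(J))\}$.

**Lemma 10.** One can couple $(N_\kappa(u))_{\kappa\le q_0}$ with a random $S_u\subseteq\Gamma_u^*$ containing each element independently with probability $\lambda$, so that with probability $1-O(n^{-2})$, uniformly in $u$, for each $b\in S_u$ there is $\kappa$ with $b(N)\subseteq N_\kappa(u)$.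

**Proof: the procedure.** Write $N_\kappa=N_\kappa(u)$. Process the elements of $\Gamma_u^*$ in a fixed order, building $S=S_u$ and sets $R_1,\dots,R_{q_0}$, all initially empty. At $b$: if $|S|\le\ell_0$ and there is an index $\kappa$ such that $b$ is not bad with respect to $R_\kappa$, take the least such $\kappa$ and do a test in trial $\kappa$; otherwise do a free step.

In a free step, put $b$ into $S$ with probability $\lambda$, using a fresh coin. In a test, let $\theta=P(b(N)\subseteq N_\kappa\mid\text{history})$ and $a_b=\lambda/\theta$, where the history consists of all outcomes so far. Toss a fresh coin with success probability $a_b$. The answer is "yes" iff the coin succeeds and $b(N)\subseteq N_\kappa$, and only the answer is revealed. If it is yes, put $b$ into $S$ and add $b(N)$ to $R_\kappa$.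

We will show that at each test
$$\theta\ge p^g/2=\lambda/a .\tag{13}$$
Then $a_b\le a\le1$, so the test is well defined. Every $b$ enters $S$ with conditional probability exactly $\lambda$ given the history ($a_b\theta=\lambda$ in a test), so $S$ has the required law. And every $b\in S$ that entered by a test satisfies $b(N)\subseteq N_\kappa$ for some $\kappa$.

**Proof: the lower bound (13).** Assume it for earlier tests. We first identify the law of $N_\kappa$ given the history. The trial indices and the numbers $a_{b'}$ are determined by earlier history. The likelihood of a "yes" at $b'$ in trial $\kappa$ is $a_{b'}1\{b'(N)\subseteq N_\kappa\}$, and that of a "no" is $1-a_{b'}1\{b'(N)\subseteq N_\kappa\}$. Free steps contribute constants. So given the history the $N_\kappa$ are independent, and with $R=R_\kappa$ the law of $N_\kappa$ is proportional to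
$$P_p(N_\kappa)\,1\{R\subseteq N_\kappa\}\,\varphi(N_\kappa),\qquad\varphi(M)=\prod_{b'}\big(1-a_{b'}1\{b'(N)\subseteq M\}\big),$$
where $P_p$ is the law of a random subset of $[n]\setminus\{u\}$ of density $p$ and the product is over the "no" answers $b'$ in trial $\kappa$. Let $Y=b(N)$, and let $E$ be expectation over a random $M\supseteq R$ in which the elements outside $R+u$ are included independently with probability $p$. Then $E[\varphi(M)]>0$, since the history has positive probability. Given $Y\subseteq M$, the set $M$ is distributed as $M\cup Y$, so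
$$\theta=\frac{E[1\{Y\subseteq M\}\varphi(M)]}{E[\varphi(M)]}=p^{|Y\setminus R|}\,\frac{E[\varphi(M\cup Y)]}{E[\varphi(M)]} .$$
If $(b'(N)\cap Y)\setminus R=\emptyset$, then $b'(N)\cap Y\subseteq R\subseteq M$, so $b'(N)\subseteq M\cup Y$ iff $b'(N)\subseteq M$, and the corresponding factor is unchanged. For the other factors we use $a_{b'}\le a$. Hence $\varphi(M\cup Y)\ge\varphi(M)\psi(M)$ with
$$\psi(M)=\prod\big(1-a\,1\{b'(N)\subseteq M\cup Y\}\big)$$
over the "no" answers $b'$ in trial $\kappa$ with $(b'(N)\cap Y)\setminus R\ne\emptyset$. Both $\varphi$ and $\psi$ are decreasing, so Harris' inequality gives $E[\varphi\psi]\ge E[\varphi]E[\psi]$, and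
$$\theta\ge p^{|Y\setminus R|}E[\psi]\ge p^g\Big(1-a\sum p^{|b'(N)\setminus(Y\cup R)|}\Big)\ge p^g\big(1-Q(b;R)\big).$$
The last inequality holds because the $b'$ are distinct elements of $\Gamma^*$ that occur in (11).

The elements answered "yes" in trial $\kappa$, in order, followed by $b$, satisfy the hypothesis of Lemma 9. Each was tested in trial $\kappa$, so it was not bad with respect to the $R_\kappa$ current at its time, which is the union of the $b_j(N)$ of its predecessors; and there are at most $|S|\le\ell_0$ of them before $b$. So $Q(b;R)\le\frac12$, and (13) follows.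

**Proof: failure is unlikely.** Failure means that some $b$ entered $S$ in a free step without being realized, so we bound the probability that any entry happens in a free step. At the end $|S|$ is binomial with mean at most $2\Phi_J\lambda=80C_0\log n$. Since $C_4\ge2e\cdot80C_0$, the binomial tail gives $P(|S|>\ell_0)\le2^{-C_4\log n}\le n^{-3}$.

Otherwise $|S|\le\ell_0$ throughout, and a $b$ that entered in a free step was bad with respect to all of $R_1,\dots,R_{q_0}$ at its time. Since no copy is bad with respect to $\emptyset$, all $R_\kappa$ were nonempty. So for each $2\le\kappa\le q_0$ some earlier element of $S$ was tested in trial $\kappa$, and as $\kappa$ was the least possible index, that element was bad with respect to the $R_1$ current at its time. These elements are distinct, as each element is tested in at most one trial. Together with $b$, at least $q_0$ elements of $S$ were, at their time, bad with respect to the current $R_1$ while $|S|\le\ell_0$.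

Call a step critical if $|S|\le\ell_0$ and the current element is bad with respect to the current $R_1$. During the steps with $|S|\le\ell_0$ the set $R_1$ takes at most $\ell_0+1$ values, each of size at most $g\ell_0$, and each element is processed once. So by (12) there are always at most $n_c:=\lfloor(\ell_0+1)\beta_0\rfloor$ critical steps. Whether a step is critical is determined by the history, and at each step the element enters $S$ with conditional probability $\lambda$. Hence for any $i_1<\dots<i_{q_0}$ the probability that the $i_1$-th, …, $i_{q_0}$-th critical steps all exist and all lead to entries is at most $\lambda^{q_0}$ (condition successively, starting from the last). By a union bound,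
$$P(\ge q_0\text{ entries at critical steps})\le\binom{n_c}{q_0}\lambda^{q_0}\le\big((\ell_0+1)\beta_0\lambda\big)^{q_0}\le(n^{-\delta/4})^{q_0}\le n^{-2},$$
because $\beta_0\lambda=40C_0n^{-\delta/3}\log n$ and $q_0\ge8/\delta$. The total failure probability is $O(n^{-2})$. $\square$

## 12. Above $p^*$: end of the proof of Theorem 1(i)

**Step 1: realize a random set of pairs.** The $G_1$ fixed in Section 11 occurs whp, by Lemma 8, the bound $|\Gamma|\le2\Phi_J$, and Lemma 5. The sets $N_\kappa(u)$ are independent for different $u$, so we may apply Lemma 10 independently for all $u$. Summing failure probabilities, whp for all $u\in[n]$ and all $b\in S_u$ there is $\kappa$ with $b(N)\subseteq N_\kappa(u)$. The set $W=\{(u,b):b\in S_u\}$ contains each element of $\mathcal X=\{(u,b):u\in[n],\ b\in\Gamma_u^*\}$ independently with probability $\lambda=20q\log n$.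

**Step 2: find a factor in it.** The random set $F$ of Lemma 8 satisfies $F\subseteq\mathcal X$, because $b_u\in\Gamma^*$ and $u\notin b_u(V(J))$. It has $|F|=n/v\le n$ and $P(S\subseteq F)\le q^{|S|}$ for all $S\ne\emptyset$, and $20q\log n=40C_0\log n/\Phi_J\le40C_0\log n/n\to0$ by (4). By Lemma 3 with $C=1$, whp $W$ contains a set $\{(u,b_u):u\in U\}$ in the support of $F$.

**Step 3: read off the copies of $H$.** For each $u\in U$ the map $x_0\mapsto u$, $y\mapsto b_u(y)$ for $y\in V(J)$, is an embedding of $H$ in $G_1\cup G_2$. It is injective because $u\notin b_u(V(J))$. The edges of $J$ go to edges of $G_1$, and the edges $x_0y$ with $y\in N$ go to edges $u\,b_u(y)$ of $G_2$, since $b_u(N)\subseteq N_\kappa(u)$ for some $\kappa$. The sets $\{u\}\cup b_u(V(J))$ partition $[n]$. So whp $G_1\cup G_2$ has an $H$-factor. Its edges are independent with probability at most $(2q_0+1)p=(2q_0+1)Kp^*=K'p^*$, where $K'$ depends only on $H$. By monotonicity $G(n,p)$ has an $H$-factor whp for all $p\ge K'p^*$. This proves Theorem 1(i), and with Section 4 and the derivation in Section 2, Corollary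 2 for every fixed $H$ with $e(H)>0$. $\blacksquare$
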